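
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Critical points of sums of Green functions on a flat torus,\\ counted with multiplicity}


\begin{abstract}
Let $G$ be the Green function of a flat torus and $G_p(z)=\frac12\bigl(G(z+p)+G(z-p)\bigr)$ with $p\ne -p$. We prove that if $G_p$ has ten critical points, then all of them are non-degenerate. This answers a question from a paper of Chen, Fu and Lin. The result follows from a bound with multiplicity: a combination of $n$ Green functions with distinct poles and real non-zero weights of sum $1$ has at most $5n$ critical points, counted with their Milnor numbers, and this is sharp. The proof reads critical points as fixed points of an antiholomorphic map of the plane and counts the critical points of that map which are attracted to them, with a separate count of attracting petals at the degenerate points.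
\end{abstract}

\section{The question and the results}

Let $\tau\in\mathbb H=\{\tau\in\mathbb C:\operatorname{Im}\tau>0\}$, $\Lambda=\Lambda_\tau=\mathbb Z+\mathbb Z\tau$, and let $E=E_\tau=\mathbb C/\Lambda$ be the flat torus, of area $b=\operatorname{Im}\tau$. Its Green function $G(z)=G(z;\tau)$ with singularity at $0$ is the unique solution of
\[
-\Delta G=\delta_0-\frac1b\ \text{ on }E,\qquad \int_E G=0 .
\]
It equals $-\frac1{2\pi}\log|z|$ plus a smooth function near $0$, and by uniqueness it inherits every symmetry of the lattice; in particular it is even. For $p\in E$ with $p\neq-p$ put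
\[
G_p(z)=G_p(z;\tau)=\tfrac12\bigl(G(z+p)+G(z-p)\bigr),
\]
which is smooth on $E\setminus\{p,-p\}$. A critical point is \emph{non-degenerate} if the Hessian there, with respect to the real coordinates $x,y$ of $z=x+iy$, is nonsingular, and \emph{degenerate} otherwise.

Some critical points are forced by symmetry. Since $G$ is even, its gradient vanishes at the three non-zero half-periods. Likewise $G_p$ is even and smooth at all four half-periods, so these are critical points. All other critical points come in pairs $\pm q$, and how many pairs there are depends on $\tau$ and $p$. Lin and Wang proved that $G$ has either $3$ or $5$ critical points. It is also known that $G_p$ has $4$, $6$, $8$ or $10$ critical points, that each number occurs, and that $G_p$ can have degenerate critical points. The following question is from Chen, Fu and Lin \cite{CFL}: \emph{if $G_p$ has $10$ critical points, are they all non-degenerate?}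

One expects the answer to be yes. When $(\tau,p)$ varies, the number of critical points can change only at parameters with a degenerate critical point. In the simplest transition, two critical points merge into one and then disappear. If a pair $\pm q$ of such merged points belonged to a configuration of ten, then on one side of the transition there should be twelve critical points, which is too many. This is not a proof: nothing guarantees that a degenerate critical point splits within the family $(\tau,p)$, and other degeneracies must be considered. The remedy is to avoid perturbations altogether and to bound the number of critical points \emph{counted with multiplicity}. It is no harder to do this for any number of poles.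

Let $p_1,\dots,p_n\in E$ ($n\ge1$) be distinct, let $m_1,\dots,m_n\in\mathbb R\setminus\{0\}$ with $\sum_jm_j=1$, and put
\begin{equation}\label{eq:u}
u(z)=\sum_{j=1}^n m_jG(z-p_j),\qquad -\Delta u=\sum_{j=1}^n m_j\delta_{p_j}-\frac1b .
\end{equation}
The function $G_p$ is the case $n=2$, $m_1=m_2=\frac12$, $p_{1,2}=\pm p$; the two poles are distinct because $p\neq-p$. Off the poles $u$ is locally $|z|^2/(4b)$ plus a harmonic function, hence real-analytic. The \emph{multiplicity} of a critical point $z_0$ is its Milnor number
\[
\mu(z_0)=\dim_{\mathbb R}\ \mathbb R\{x,y\}/(u_x,u_y)\in\{1,2,\dots,\infty\},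
\]
where $\mathbb R\{x,y\}$ is the ring of convergent power series at $z_0$. If the Hessian is nonsingular, then $u_x,u_y$ are local coordinates, and $\mu=1$. If it is singular, then the linear parts of $u_x,u_y$ span a space of dimension at most $1$, and $\mu\ge2$. So $\mu(z_0)=1$ if and only if $z_0$ is non-degenerate.

\begin{theorem}\label{thm:A}
The function $u$ in \eqref{eq:u} has finitely many critical points, and
\[
\sum_{z_0}\mu(z_0)\le 5n .
\]
In particular, $u$ has at most $5n$ critical points. If it has exactly $5n$, then all of them are non-degenerate, $2n$ are minima and $3n$ are saddles. For every $n$ the bound $5n$ is attained.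
\end{theorem}

\begin{corollary}\label{cor:ten}
If $G_p(\cdot\,;\tau)$, $p\ne-p$, has $10$ critical points, then all of them are non-degenerate.
\end{corollary}

\begin{proof}
Here $n=2$, so $10\le\sum\mu(z_0)\le10$, and every $\mu(z_0)$ equals $1$.
\end{proof}

The symmetry of $G_p$ gives more.

\begin{theorem}\label{thm:B}
Let $p\neq-p$.
\begin{enumerate}
\item[(1)] If $G_p$ has $10$ critical points, they are four non-degenerate minima $\pm q_1,\pm q_2$, none of them a half-period, and six non-degenerate saddles, namely the four half-periods and one further pair $\pm q_3$.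
\item[(2)] If $G_p$ has $8$ critical points, its set of degenerate critical points is either empty, or one half-period, which is then a degenerate local minimum with $\mu=3$, or one pair $\pm q$ with $q\ne-q$ and $\mu(\pm q)=2$.
\end{enumerate}
\end{theorem}

In (2) we do not claim that each of the three cases occurs.

\section{Critical points as fixed points}\label{sec:h}

\subsection{The map $h$}
We regard $u$ as a $\Lambda$-periodic function on $\mathbb C\setminus P$, where $P=\bigcup_j(p_j+\Lambda)$, and write $\nabla u=u_x+iu_y=2u_{\bar z}$. For every real $t\neq0$ the fixed points of $z\mapsto z-t\nabla u(z)$ are the critical points of $u$. The Laplacian $\Delta u=1/b$ is constant off $P$, and this singles out one value, $t=2b$, for which the map is antiholomorphic. Put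
\begin{equation}\label{eq:h}
h(z)=z-2b\,\nabla u(z)=z-4b\,u_{\bar z}(z),\qquad g(z)=\overline{h(z)}=\bar z-4b\,u_z(z).
\end{equation}

\begin{lemma}\label{lem:h}
\begin{enumerate}
\item[(i)] $g$ is holomorphic and $h$ antiholomorphic on $\mathbb C\setminus P$. At $p_j$ the function $g$ has a simple pole with residue $bm_j/\pi\ne0$. So $h\to\infty$ at $P$.
\item[(ii)] $h(z+\omega)=h(z)+\omega$ for $\omega\in\Lambda$. The critical points of $u$ are exactly the fixed points of $h$ in $\mathbb C$.
\item[(iii)] $g'$ is elliptic and has exactly $2n$ zeros in $E$, counted with multiplicity. So $h$ has at least one and at most $2n$ distinct critical points modulo $\Lambda$.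
\item[(iv)] Let $\lambda(z)=|g'(z)|$. Then $\operatorname{Hess}u(z)$ has eigenvalues $\frac{1\pm\lambda(z)}{2b}$. A critical point $z_0$ of $u$ is a non-degenerate minimum if $\lambda(z_0)<1$, a non-degenerate saddle if $\lambda(z_0)>1$, and degenerate if and only if $\lambda(z_0)=1$. In the last case the eigenvalues are $0$ and $1/b$.
\end{enumerate}
\end{lemma}

Here a \emph{critical point of $h$} is a zero of $g'$, not to be confused with a critical point of $u$, which is a fixed point of $h$.

\begin{proof}
(i) Off $P$ we have $\partial_{\bar z}g=1-4bu_{z\bar z}=1-b\Delta u=0$. Near $p_j$ we have $u=-\frac{m_j}{2\pi}\log|z-p_j|+\text{smooth}$, so $-4bu_z=\frac{bm_j}{\pi}\frac1{z-p_j}+\text{smooth}$.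

(ii) $\nabla u$ is $\Lambda$-periodic, and $h(z)=z$ means $\nabla u(z)=0$.

(iii) By (ii) $g(z+\omega)=g(z)+\bar\omega$, so $g'$ is elliptic. By (i) its poles modulo $\Lambda$ are the $n$ points $p_j$, all double. A non-constant elliptic function has as many zeros as poles, counted with multiplicity.

(iv) The real differential $Dh=I-2b\operatorname{Hess}u$ is symmetric with trace $2-2b\Delta u=0$. It is also the map $\xi\mapsto\overline{g'(z)\xi}$, with determinant $-\lambda^2$. So $Dh$ has eigenvalues $\pm\lambda$. The rest follows.
\end{proof}

The normalization $\sum m_j=1$ is what gives $\Delta u=1/b$; for a non-zero sum one divides $u$ by it. The condition $m_j\ne0$ makes each $p_j$ a genuine pole. The signs of the $m_j$ play no role.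

\subsection{The count when all critical points are non-degenerate}\label{sec:morse}
Suppose for the moment that all critical points are non-degenerate, with $k$ minima and $s$ saddles. (There are no maxima, since the trace of the Hessian is positive.) The vector field $\nabla u$ has index $+1$ at each minimum and $-1$ at each saddle. As we shall see in Section~\ref{sec:ph}, after multiplication by a positive function it extends smoothly over the $n$ poles, with a zero of index $+1$ at each. Since $\chi(E)=0$, the Poincar\'e--Hopf theorem gives $k-s=-n$.

Minima are special for $h$ as well: by Lemma~\ref{lem:h}(iv) they are its \emph{attracting} fixed points. Fatou's theorem, which we prove for $h$ in Section~\ref{sec:fatou}, says that an attracting fixed point attracts the orbit of some critical point. There are at most $2n$ critical points of $h$ modulo $\Lambda$, and different minima need different ones. Hence $k\le2n$ and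
\[
k+s=2k+n\le5n .
\]

\begin{example}[the hexagonal torus, $n=1$]\label{ex:hex}
Let $\tau=e^{i\pi/3}$, $\omega=e^{2\pi i/3}=\tau^2$, $u=G$. Since $\omega\Lambda=\Lambda$, uniqueness gives $G(\omega z)=G(z)$, so $\nabla G(\omega z)=\omega\nabla G(z)$. The point $z_1=\frac{1+\tau}3$ satisfies $\omega z_1=\frac{\tau-2}3=z_1-1$ because $\tau^3=-1$ and $\tau^2=\tau-1$. So $\nabla G(z_1)=\omega\nabla G(z_1)$, that is, $\nabla G(z_1)=0$. Together with the three non-zero half-periods we have five distinct critical points $\frac12,\frac\tau2,\frac{1+\tau}2,\pm z_1$. By Theorem~\ref{thm:A} there are no others and all are non-degenerate.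

The critical points of $h$ can be found by the same symmetry. From $u_z(\omega z)=\bar\omega u_z(z)$ we get $g(\omega z)=\bar\omega g(z)$, so $g'(\omega z)=\bar\omega^2g'(z)=\omega g'(z)$. At $z_1$ ellipticity gives $g'(z_1)=\omega g'(z_1)$, so $g'(z_1)=0$, and likewise $g'(-z_1)=0$. By Lemma~\ref{lem:h}(iii), $g'$ has no other zeros modulo $\Lambda$. So $\pm z_1$ are minima with $\lambda=0$, and the two available critical points of $h$ are these minima themselves: the count above is tight.
\end{example}

\subsection{What a degenerate point should contribute}\label{sec:plan}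
Suppose a degenerate critical point of multiplicity $\mu$ and index $\operatorname{ind}$ could be split into $\mu$ non-degenerate ones, $k$ minima and $s$ saddles. Then $k+s=\mu$ and $k-s=\operatorname{ind}$, so it hides $k=\frac12(\mu+\operatorname{ind})$ minima. To keep the argument alive without splitting, we show that the point attracts this many critical points of $h$. Precisely, for each critical point $z_0$ we shall find an integer $L(z_0)\ge0$ with
\begin{equation}\label{eq:L}
2L(z_0)=\mu(z_0)+\operatorname{ind}(z_0)
\end{equation}
and $L(z_0)$ disjoint open sets, each mapped into itself by $h$, whose points converge to $z_0$ under iteration (Section~\ref{sec:local}). The orbits that enter such a set will include the orbit of a critical point of $h$ (Section~\ref{sec:fatou}), so that $\sum L(z_0)\le2n$.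

\section{Local structure at a degenerate critical point}\label{sec:local}

\subsection{Straightening a curve}
Let $z_0\in\mathbb C$ be a degenerate critical point of $u$. By Lemma~\ref{lem:h}(iv) there is a $\theta$ such that in the coordinate $w=x+iy$, $z=z_0+e^{i\theta}w$, the function $\tilde u(w)=u(z)$ satisfies
\[
\tilde u_{xx}=\tilde u_{xy}=0,\qquad \tilde u_{yy}=1/b\qquad\text{at }0 .
\]
Since $\nabla u=e^{i\theta}\nabla\tilde u$, the map $h$ becomes $\tilde h(w)=w-2b\nabla\tilde u(w)$. By the implicit function theorem the set $\{\tilde u_y=0\}$ is near $0$ a real-analytic curve $y=\varphi(x)$ with $\varphi(0)=\varphi'(0)=0$. All critical points near $z_0$ lie on it. Let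
\[
f(x)=\tilde u(x,\varphi(x)).
\]
Then $f'(x)=\tilde u_x(x,\varphi(x))$ and $f''(0)=\tilde u_{xx}(0)+\tilde u_{xy}(0)\varphi'(0)=0$. Hence either $f'\equiv0$, or
\begin{equation}\label{eq:f}
f'(x)=c\,x^m(1+O(x)),\qquad c\in\mathbb R\setminus\{0\},\quad m\ge2 .
\end{equation}

On the curve the gradient $\nabla\tilde u=f'$ is real, so $\tilde h$ moves points of the curve horizontally, by $-2bf'$. An antiholomorphic map is determined by its values on such a curve. To read it off, we turn the curve into the real axis. Extend $\varphi$ to a holomorphic function near $0$ and put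
\[
\psi(\zeta)=\zeta+i\varphi(\zeta),\qquad H=\psi^{-1}\circ\tilde h\circ\psi,\qquad F=\overline H .
\]
Since $\psi'(0)=1$, $\psi$ is a local biholomorphism; $H$ is antiholomorphic and $F$ holomorphic near $0$.

\begin{lemma}\label{lem:normal}
If $f'\equiv0$, then $H(\zeta)=\bar\zeta$, and $h\circ h=\mathrm{id}$ near $z_0$. If \eqref{eq:f} holds, then
\begin{equation}\label{eq:F}
F(\zeta)=\zeta-a\zeta^m+O(\zeta^{m+1}),\qquad a=2bc\in\mathbb R\setminus\{0\},\qquad H(\zeta)=\overline{F(\zeta)} .
\end{equation}
\end{lemma}

\begin{proof}
For real $t$ near $0$, $\psi(t)=t+i\varphi(t)$ lies on the curve, so $\nabla\tilde u(\psi(t))=f'(t)$ and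
\[
H(t)=\psi^{-1}\bigl(\psi(t)-2bf'(t)\bigr).
\]
If $f'\equiv0$, then $F(t)=t$ for real $t$, so $F=\mathrm{id}$ and $H(\zeta)=\bar\zeta$. Otherwise, since $(\psi^{-1})'(\psi(t))=1+O(t)$, a first-order expansion gives
\[
H(t)=t-2bf'(t)(1+O(t))+O(f'(t)^2)=t-2bc\,t^m+O(t^{m+1}).
\]
So $F(t)=\overline{H(t)}=t-at^m+O(t^{m+1})$ for real $t$. As $F$ is holomorphic, this determines its Taylor coefficients up to order $m$.
\end{proof}

\subsection{Finiteness}
The case $f'\equiv0$ means that a whole curve of critical points passes through $z_0$. It is excluded by a global argument.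

\begin{lemma}\label{lem:finite}
The function $u$ has only finitely many critical points in $E$, and \eqref{eq:f} holds at every degenerate one.
\end{lemma}

\begin{proof}
We first show that $f'\equiv0$ is impossible at a degenerate critical point $z_0$. Suppose $f'\equiv0$. Then $h\circ h=\mathrm{id}$ near $z_0$. As $h$ is not constant, $h^{-1}(P)$ is closed and discrete in the connected open set $\mathbb C\setminus P$. So $X=\mathbb C\setminus(P\cup h^{-1}(P))$ is open and connected. It contains $z_0=h(z_0)$, and $h\circ h$ is defined and holomorphic on it. By the identity theorem $h\circ h=\mathrm{id}$ on $X$, so $h$ is injective on $X$. By Lemma~\ref{lem:h}(iii), however, $h$ has a critical point $\hat c\in\mathbb C\setminus P$. Every $w\ne h(\hat c)$ close to $h(\hat c)$ has at least two preimages near $\hat c$. If we choose $w\notin P$, these preimages lie in $X$, a contradiction. So \eqref{eq:f} holds at every degenerate critical point.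

Suppose now that there are infinitely many critical points. They accumulate at some $z_0\in E$, which is not a pole, since $|\nabla u|\to\infty$ at the poles. So $z_0$ is a critical point, and it is degenerate because non-degenerate ones are isolated. The critical points near $z_0$ lie on $y=\varphi(x)$ at zeros of $f'$. These accumulate at $0$, which contradicts \eqref{eq:f}.
\end{proof}

\subsection{Multiplicity and index}
Recall that the index of an isolated zero of a planar vector field is its degree, as a map to $\mathbb R^2\setminus\{0\}$, on a small circle around the zero. We write $\operatorname{ind}(z_0)$ for the index of $\nabla u$ at $z_0$.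

\begin{lemma}\label{lem:index}
At a degenerate critical point, with $m$, $c$ and $a$ as in \eqref{eq:f} and \eqref{eq:F}, we have $\mu(z_0)=m$ and
\[
\operatorname{ind}(z_0)=\operatorname{sign}c=\operatorname{sign}a\quad(m\text{ odd}),\qquad \operatorname{ind}(z_0)=0\quad(m\text{ even}).
\]
\end{lemma}

\begin{proof}
The rotation $z=z_0+e^{i\theta}w$ changes neither $\mu$ nor the index, so we work with $\tilde u$. Use the coordinates $x$ and $s=y-\varphi(x)$. The function $\tilde u_y$ vanishes for $s=0$, and $\tilde u_{yy}(0)>0$, so $\tilde u_y=sq$ with $q$ analytic and positive. Similarly $\tilde u_x=f'(x)+sr$ with $r$ analytic. The ideal $(\tilde u_x,\tilde u_y)$ is therefore $(x^m,s)$, and $\mu(z_0)=m$.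

A zero of $(f'(x)+\sigma sr,\,sq)$, $\sigma\in[0,1]$, near $0$ has $s=0$, then $f'(x)=0$, then $x=0$. So the index does not change along this homotopy, and it is that of $(f'(x),sq)$, hence that of $(c\,x^m,s)$. The change of coordinates $(x,y)\mapsto(x,s)$ has Jacobian $1$. The degree of $(x,s)\mapsto(cx^m,s)$ at $0$ is $\operatorname{sign}c$ for odd $m$ and $0$ for even $m$.
\end{proof}

\subsection{Petals}
What does $H(\zeta)=\overline{F(\zeta)}$ do near $0$? Look first at the models $H(\zeta)=\bar\zeta-a\bar\zeta^m$ with small $m$; see Figure~\ref{fig:petals}.

\begin{itemize}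
\item $m=2$, $a>0$. On the real axis $t\mapsto t-at^2$, so small points move toward $0$ for $t>0$ and away from $0$ for $t<0$. There is one attracting direction. Here $\mu+\operatorname{ind}=2+0$.
\item $m=3$, $a>0$. On the real axis $t\mapsto t-at^3$, and both real directions are attracting. Each is preserved. Here $\mu+\operatorname{ind}=3+1$.
\item $m=3$, $a<0$. The real directions are repelling. On the imaginary axis $H(it)=-it-a(-it)^3=-i\,(t-|a|t^3)$, so points approach $0$ while \emph{alternating} between the directions $i$ and $-i$. These two directions form one cycle. Here $\mu+\operatorname{ind}=3-1$.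
\end{itemize}

In each case $\frac12(\mu+\operatorname{ind})$ is the number of \emph{cycles} of attracting directions, and these cycles are the orbits of complex conjugation. This holds in general.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\begin{scope}
\filldraw[fill=gray!20] (0.7,0) circle (0.7);
\draw[thin] (-1,0)--(1.8,0);
\draw[thin] (0,-1.6)--(0,1.6);
\draw[->,thick] (1.2,0)--(0.5,0);
\node at (0.4,-2.1) {$m=2$, $a>0$};
\end{scope}
\begin{scope}[xshift=4.7cm]
\filldraw[fill=gray!20] plot[domain=-45:45,samples=61] ({1.4*cos(\x)*sqrt(max(0,cos(2*\x)))},{1.4*sin(\x)*sqrt(max(0,cos(2*\x)))});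
\filldraw[fill=gray!20] plot[domain=-45:45,samples=61] ({-1.4*cos(\x)*sqrt(max(0,cos(2*\x)))},{1.4*sin(\x)*sqrt(max(0,cos(2*\x)))});
\draw[thin] (-1.8,0)--(1.8,0);
\draw[thin] (0,-1.6)--(0,1.6);
\draw[->,thick] (1.2,0)--(0.5,0);
\draw[->,thick] (-1.2,0)--(-0.5,0);
\node at (0,-2.1) {$m=3$, $a>0$};
\end{scope}
\begin{scope}[xshift=9.2cm]
\filldraw[fill=gray!20] plot[domain=-45:45,samples=61] ({1.4*sin(\x)*sqrt(max(0,cos(2*\x)))},{1.4*cos(\x)*sqrt(max(0,cos(2*\x)))});
\filldraw[fill=gray!20] plot[domain=-45:45,samples=61] ({1.4*sin(\x)*sqrt(max(0,cos(2*\x)))},{-1.4*cos(\x)*sqrt(max(0,cos(2*\x)))});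
\draw[thin] (-1.8,0)--(1.8,0);
\draw[thin] (0,-1.6)--(0,1.6);
\draw[->,thick] (0.1,1.1) to[bend left=60] (0.1,-0.9);
\draw[->,thick] (-0.1,-0.9) to[bend left=60] (-0.1,0.7);
\node at (0,-2.1) {$m=3$, $a<0$};
\end{scope}
\end{tikzpicture}
\caption{Attracting petals (shaded) of $H(\zeta)=\bar\zeta-a\bar\zeta^m+\cdots$ at $0$. From left to right: one invariant petal; two invariant petals; two petals that $H$ interchanges. The numbers of cycles of petals are $L=1,2,1$.}
\label{fig:petals}
\end{figure}

At a degenerate critical point, with $m$ and $a$ as in \eqref{eq:F}, let $L(z_0)$ be the number of orbits of complex conjugation on the $m-1$ complex solutions $\nu$ of $\nu^{m-1}=\operatorname{sign}a$. At non-degenerate points put $L=1$ for a minimum and $L=0$ for a saddle.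

\begin{lemma}\label{lem:L}
At every critical point $z_0$ of $u$ formula \eqref{eq:L} holds: $2L(z_0)=\mu(z_0)+\operatorname{ind}(z_0)$.
\end{lemma}

\begin{proof}
A non-degenerate minimum has $\mu=1$, $\operatorname{ind}=1$; a non-degenerate saddle has $\mu=1$, $\operatorname{ind}=-1$. At a degenerate point we count real solutions $\nu$ and compare with Lemma~\ref{lem:index}.
\begin{itemize}
\item $m$ odd, $a>0$: the real solutions are $\pm1$, so $L=2+\frac{m-3}2=\frac{m+1}2$, and $\mu+\operatorname{ind}=m+1$.
\item $m$ odd, $a<0$: there is no real solution, so $L=\frac{m-1}2$, and $\mu+\operatorname{ind}=m-1$.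
\item $m$ even: there is one real solution, so $L=1+\frac{m-2}2=\frac m2$, and $\mu+\operatorname{ind}=m$.\qedhere
\end{itemize}
\end{proof}

We call an open set $U\subset\mathbb C\setminus P$ a \emph{trap} at $z_0$ if $h(U)\subset U$ and $h^k(z)\to z_0$ as $k\to\infty$ for every $z\in U$.

\begin{lemma}\label{lem:traps}
At every critical point $z_0\in\mathbb C$ of $u$ there are $L(z_0)$ pairwise disjoint non-empty traps.
\end{lemma}

\begin{proof}[Proof and construction]
For a non-degenerate saddle there is nothing to show. At a non-degenerate minimum $Dh(z_0)$ has norm $\lambda(z_0)<1$, and a small disc centered at $z_0$ is a trap.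

Let $z_0$ be degenerate. The coordinate in which $F$ looks like a translation is
\[
T(\zeta)=\frac1{a(m-1)\zeta^{m-1}},\qquad \zeta\in\mathbb C\setminus\{0\}.
\]
By \eqref{eq:F}, $F(\zeta)^{-(m-1)}=\zeta^{-(m-1)}\bigl(1+(m-1)a\zeta^{m-1}+O(\zeta^m)\bigr)$, so $T(F(\zeta))=T(\zeta)+1+O(\zeta)$. Since $a$ is real, $T(\bar\zeta)=\overline{T(\zeta)}$, and
\begin{equation}\label{eq:T}
T(H(\zeta))=\overline{T(\zeta)}+1+\varepsilon(\zeta),\qquad \varepsilon(\zeta)\to0\ \text{ as }\zeta\to0 .
\end{equation}

\emph{The petals.} Let $C>0$ and $\Pi_C=\{\eta\in\mathbb C:\operatorname{Re}\eta>C\}$. The map $T:\mathbb C\setminus\{0\}\to\mathbb C\setminus\{0\}$ is a covering of degree $m-1$, and $\Pi_C\subset\mathbb C\setminus\{0\}$ is simply connected. So $T^{-1}(\Pi_C)$ is a disjoint union of $m-1$ domains, each mapped biholomorphically onto $\Pi_C$. If $\operatorname{Re}T(\zeta)>0$, then $\operatorname{Re}(a\zeta^{m-1})>0$, so $\zeta$ lies in one of the $m-1$ disjoint sectors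
\[
S_\nu=\Bigl\{|\arg(\zeta/\nu)|<\tfrac{\pi}{2(m-1)}\Bigr\},\qquad \nu^{m-1}=\operatorname{sign}a .
\]
Hence each of the $m-1$ domains lies in a single sector. On the ray $t\nu$, $t>0$, we have $T(t\nu)=\frac1{|a|(m-1)t^{m-1}}\to+\infty$ as $t\to0$, so each sector contains at least one of the domains, hence exactly one. Call it $W_\nu$; this is the \emph{petal} in direction $\nu$. It contains $t\nu$ for all small $t>0$. On it $|T|>C$, that is, $|\zeta|^{m-1}<\frac1{|a|(m-1)C}$, so the petals shrink to $0$ as $C\to\infty$.

\emph{The dynamics.} Choose a neighborhood of $0$ on which $\psi$ is injective, $H=\psi^{-1}\circ\tilde h\circ\psi$ is defined and vanishes only at $0$, and $|\varepsilon|<\frac14$, and which corresponds to a set in the $z$-plane disjoint from $P$. Fix $C$ so large that all petals lie in this neighborhood. By \eqref{eq:T},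
\begin{equation}\label{eq:step}
\operatorname{Re}T(\zeta)+\tfrac34\le\operatorname{Re}T(H(\zeta))\le\operatorname{Re}T(\zeta)+\tfrac54\qquad(\zeta\in W_\nu).
\end{equation}
So $H(W_\nu)\subset T^{-1}(\Pi_{C+3/4})$, which lies in the union of the petals. As $H(W_\nu)$ is connected, it lies in a single petal. Since $H(t\nu)=t\bar\nu(1+o(1))$ lies in $S_{\bar\nu}$ for small $t>0$, and $\bar\nu$ is again a solution of $\bar\nu^{\,m-1}=\operatorname{sign}a$,
\[
H(W_\nu)\subset W_{\bar\nu}.
\]
Along orbits $\operatorname{Re}T\to\infty$, so $\zeta\to0$. From now on we regard the $W_\nu$ as subsets of the $z$-plane. For each of the $L(z_0)$ orbits $\{\nu,\bar\nu\}$ of conjugation, $W_\nu\cup W_{\bar\nu}$ is a trap, and these traps are pairwise disjoint.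
\end{proof}

\section{The index sum}\label{sec:ph}

\begin{lemma}\label{lem:ph}
The critical points of $u$ in $E$ satisfy
\begin{equation}\label{eq:ph}
\sum_{z_0}\operatorname{ind}(z_0)=-n,\qquad \sum_{z_0}\mu(z_0)=n+2\sum_{z_0}L(z_0).
\end{equation}
\end{lemma}

\begin{proof}
Let $\rho>0$ be a smooth function on $E\setminus\{p_1,\dots,p_n\}$ that equals $|z-p_j|^2$ near $p_j$. Near $p_j$,
\[
\rho\nabla u=-\frac{m_j}{2\pi}(z-p_j)+|z-p_j|^2\cdot(\text{smooth}),
\]
since $\nabla\log|z|=z/|z|^2$. So $\rho\nabla u$ extends to a smooth vector field on $E$. Its zeros are the points $p_j$, where its differential is a non-zero multiple of the identity and the index is $+1$ whatever the sign of $m_j$, and the finitely many zeros of $\nabla u$, with unchanged indices. By the Poincar\'e--Hopf theorem the indices add up to $\chi(E)=0$. This is the first formula, and Lemma~\ref{lem:L} turns it into the second.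
\end{proof}

\section{Every trap captures a critical point of $h$}\label{sec:fatou}

It remains to prove $\sum L(z_0)\le2n$. If a trap captured no critical point, one could continue inverse branches of $h$ over the whole set of points attracted by the trap, and $h$ would be a covering there, hence a local isometry of the hyperbolic metric. This is incompatible with attraction. Two things may obstruct the continuation of inverse branches of a meromorphic function on $\mathbb C$: critical values and asymptotic values. The first lemma shows that there are no finite asymptotic values. It uses the form $h(z)=z+(\text{periodic})$.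

\begin{lemma}\label{lem:proper}
Let $B\subset\mathbb C$ be an open disc and $V$ a component of $h^{-1}(B)$. Then $V$ is bounded, $\overline V\cap P=\emptyset$, and $h:V\to B$ is proper.
\end{lemma}

\begin{proof}
Choose $\varepsilon>0$ such that the closed discs $\overline{D(q,\varepsilon)}$, $q\in P$, are disjoint, and let $N=\bigcup_{q\in P}D(q,\varepsilon)$. The function $h(z)-z$ is continuous and $\Lambda$-periodic on $\mathbb C\setminus N$, which is compact modulo $\Lambda$, so $M=\sup_{\mathbb C\setminus N}|h(z)-z|$ is finite. Let $B\subset D(0,R)$. If $z\notin N$ and $|z|>R+M$, then $|h(z)|>R$, so $z\notin h^{-1}(B)$.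

Suppose $V$ contains a $z$ with $|z|>R+M+2\varepsilon$. Then $z\in D(q,\varepsilon)$ for some $q\in P$ with $|q|>R+M+\varepsilon$. All points of $\partial D(q,\varepsilon)$ lie outside $N$ and have modulus $>R+M$, so $\partial D(q,\varepsilon)$ does not meet $h^{-1}(B)$. As $V$ is connected, $V\subset D(q,\varepsilon)$. In all cases $V$ is bounded. Since $h$ is bounded on $V$ and $h\to\infty$ at $P$, we have $\overline V\cap P=\emptyset$.

Let $z_k\in V$ tend to $z^*\in\partial V$. Then $h(z^*)\in\overline B$. If $h(z^*)\in B$, then $z^*\in h^{-1}(B)$, and since components are relatively closed, $z^*\in V$; this is impossible because $V$ is open. So $h(z^*)\in\partial B$. As $\overline V$ is compact, $h:V\to B$ is proper.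
\end{proof}

\noindent\textbf{Hyperbolic metrics.} We use the following standard facts. A domain $\Omega\subset\mathbb C$ that omits at least two points of $\mathbb C$ carries a canonical complete conformal metric of curvature $-1$; write $\|\xi\|_\Omega$ for the norm of a tangent vector. Holomorphic and antiholomorphic maps $\Omega\to\Omega'$ do not increase norms (Schwarz--Pick), and such maps are local isometries if they are coverings. In particular $\|\xi\|_{\Omega'}\le\|\xi\|_\Omega$ if $\Omega\subset\Omega'$. On $\Pi_C=\{\operatorname{Re}\eta>C\}$ the metric is $|d\eta|/(\operatorname{Re}\eta-C)$.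

\begin{lemma}\label{lem:cover}
Let $\Omega\subset\mathbb C\setminus P$ be an open set with $h^{-1}(\Omega)=\Omega$ that contains no critical point of $h$. Let $\Omega_1,\Omega_2$ be components of $\Omega$ with $h(\Omega_1)\subset\Omega_2$. Then $h:\Omega_1\to\Omega_2$ is a covering, and a local isometry for the hyperbolic metrics.
\end{lemma}

\begin{proof}
Let $B\subset\Omega_2$ be a disc and $V$ a component of $h^{-1}(B)$ that meets $\Omega_1$. Then $V\subset h^{-1}(\Omega)=\Omega$, so $V\subset\Omega_1$. By Lemma~\ref{lem:proper}, $h:V\to B$ is a proper local homeomorphism from a connected space, hence a covering; as $B$ is simply connected, it is a homeomorphism. Since $h^{-1}(B)\cap\Omega_1$ is the disjoint union of such $V$, the disc $B$ is evenly covered.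

The image $h(\Omega_1)$ is open and non-empty. If a disc $B\subset\Omega_2$ meets it, some $V$ as above exists and $B=h(V)\subset h(\Omega_1)$. So the image is also closed in $\Omega_2$, and $h$ is onto. Both domains omit the infinite set $P$, so they are hyperbolic, and the covering is a local isometry.
\end{proof}

For a trap $U$ let its \emph{basin} be
\[
\mathcal B(U)=\{z\in\mathbb C:\ h^k(z)\text{ is defined and lies in }U\text{ for some }k\ge0\},
\]
where $h^k(z)$ is defined if $z,h(z),\dots,h^{k-1}(z)\notin P$; the set of such $z$ is open. So $\mathcal B(U)$ is open, and it is contained in $\mathbb C\setminus P$. Since $h(U)\subset U$, we have $h^{-1}(\mathcal B(U))=\mathcal B(U)$, and all orbits in $\mathcal B(U)$ are defined forever and converge to the same point as those in $U$. Disjoint traps have disjoint basins, because orbits do not leave a trap.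

\begin{proposition}\label{prop:capture}
The basin of each trap constructed in Lemma~\ref{lem:traps} contains a critical point of $h$.
\end{proposition}

\begin{proof}
\emph{Non-degenerate minima.} Here $\lambda(z_0)<1$ and $U$ is a disc around $z_0$. Suppose $\mathcal B(U)$ contains no critical point of $h$. Let $\Omega_1$ be its component containing $z_0$. As $h(z_0)=z_0$, we have $h(\Omega_1)\subset\Omega_1$. By Lemma~\ref{lem:cover}, $h$ is a local isometry at its fixed point $z_0$, so $\lambda(z_0)=1$, a contradiction.

\emph{Degenerate points.} Now $U=W_\nu\cup W_{\bar\nu}$. The fixed point lies on the boundary of the petals, so instead of the derivative at one point we follow a tangent vector along an orbit. Suppose $\mathcal B(U)$ contains no critical point of $h$. Let $\Omega_\nu,\Omega_{\bar\nu}$ be its components (possibly equal) that contain $W_\nu$ and $W_{\bar\nu}$. Since $h$ maps $W_\nu$ into $W_{\bar\nu}$ and vice versa, it maps $\Omega_\nu$ into $\Omega_{\bar\nu}$ and vice versa, and by Lemma~\ref{lem:cover} both maps are local isometries. Take $z\in W_\nu$, a tangent vector $\xi\ne0$ at $z$, and put $\xi_k=Dh^k\xi$, a vector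 at $h^k(z)$. Its norm in $\Omega_\nu$ or $\Omega_{\bar\nu}$ (according to the parity of $k$) is a constant $\kappa>0$. Let $N_k$ be its norm in the petal $W_\nu$ or $W_{\bar\nu}$ that contains $h^k(z)$. Since the petals lie in the corresponding components,
\[
\kappa\le N_k\qquad\text{for all }k .
\]
We show that $N_k\to0$. The coordinate $\eta=T$ identifies each petal isometrically with $\Pi_C$, and by \eqref{eq:step} $h$ acts in this coordinate as an antiholomorphic map $\Pi_C\to\Pi_{C+3/4}$. By Schwarz--Pick, for $k\ge1$ the norm of $\xi_k$ in $\Pi_{C+3/4}$ is at most $N_{k-1}$. Let $x_k=\operatorname{Re}T(h^k(z))-C$. At $h^k(z)$ the metrics of $\Pi_C$ and $\Pi_{C+3/4}$ are $|d\eta|/x_k$ and $|d\eta|/(x_k-\frac34)$. Together with \eqref{eq:step} this gives, for $k\ge1$,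
\[
N_k\le\Bigl(1-\frac3{4x_k}\Bigr)N_{k-1},\qquad \tfrac34<x_k\le x_0+\tfrac54k .
\]
Since $\sum_k\frac3{4x_k}=\infty$, we get $N_k\to0$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:count}
Choose one representative in $\mathbb C$ of each critical point of $u$ in $E$, and consider the $\sum L(z_0)$ traps of Lemma~\ref{lem:traps} at these representatives. Critical points of $h$ in the basins of different traps are incongruent modulo $\Lambda$. Consequently $\sum_{z_0}L(z_0)\le2n$.
\end{proposition}

\begin{proof}
Let $c$ and $c'$ be critical points of $h$ in the basins of traps $U$ at $z_0$ and $U'$ at $z_0'$, and suppose $c'=c+\omega$ with $\omega\in\Lambda$. Then $h^k(c')=h^k(c)+\omega$, and in the limit $z_0'=z_0+\omega$. As only one representative was chosen in each class, $z_0'=z_0$ and $\omega=0$. So $c=c'$ lies in both basins. Different traps at $z_0$ are disjoint and have disjoint basins, hence $U=U'$. By Proposition~\ref{prop:capture} each basin contains a critical point of $h$, and by Lemma~\ref{lem:h}(iii) there are at most $2n$ of them modulo $\Lambda$.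
\end{proof}

\section{Proof of Theorem \ref{thm:A}, and an example with ten critical points}\label{sec:proofA}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Finiteness is Lemma~\ref{lem:finite}. By \eqref{eq:ph} and Proposition~\ref{prop:count},
\[
\sum_{z_0}\mu(z_0)=n+2\sum_{z_0}L(z_0)\le5n .
\]
If there are exactly $5n$ critical points, then all $\mu(z_0)$ equal $1$ and $\sum L(z_0)=2n$. So all are non-degenerate, and since $L$ is $1$ at minima and $0$ at saddles, there are $2n$ minima and $3n$ saddles.

For the sharpness take $\tau=e^{i\pi/3}$. Then $G(\cdot\,;\tau)$ has at least five critical points by the direct computation in Example~\ref{ex:hex}, and at most five by the bound just proved. Let $\pi:E_{n\tau}\to E_\tau$ be the covering of degree $n$ induced by $\Lambda_{n\tau}\subset\Lambda_\tau$. The function $\frac1nG(\pi(z);\tau)$ on $E_{n\tau}$ has mean zero, and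
\[
-\Delta\Bigl(\frac1nG(\pi(z);\tau)\Bigr)=\frac1n\sum_{j=0}^{n-1}\delta_{j\tau}-\frac1{|E_{n\tau}|},\qquad |E_{n\tau}|=n\operatorname{Im}\tau .
\]
By uniqueness it equals $\frac1n\sum_{j=0}^{n-1}G(z-j\tau;n\tau)$. This is of the form \eqref{eq:u} on $E_{n\tau}$, and it has $5n$ critical points.
\end{proof}

\begin{remark}\label{rem:counts}
The upper bounds in the counts quoted in Section~1 come out again. For $n=1$ the function $G$ has three critical half-periods and further critical points in pairs, at most five in all: so $3$ or $5$. For $G_p$ the same reasoning with four half-periods and the bound $10$ leaves $4,6,8,10$.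
\end{remark}

\begin{example}\label{ex:ten}
For $n=2$ and $\tau=e^{i\pi/3}$ the construction gives a rectangular torus, as $2\tau=1+i\sqrt3$ and $\Lambda_{2\tau}=\mathbb Z+\mathbb Z\,i\sqrt3$. Put $p=\frac\tau2$. Then $2p=\tau\notin\Lambda_{2\tau}$. Since $-\frac\tau2\equiv\frac\tau2+\tau$ modulo $\Lambda_{2\tau}$, translation by $\frac\tau2$ gives
\[
G_p(z;2\tau)=\tfrac12\,G\bigl(z-\tfrac\tau2;\tau\bigr).
\]
The five critical points of $G(\cdot\,;\tau)$, shifted by $\frac\tau2$, each have two lifts to $E_{2\tau}$, differing by $\tau$. With $z_1=\frac{1+\tau}3$ the ten critical points are: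
\begin{itemize}
\item the four half-periods $0,\tau,\frac12,\frac12+\tau$ (from $\frac\tau2$ and $\frac{1+\tau}2$) and the pair $q_3=\frac{1+\tau}2$, $-q_3\equiv q_3+\tau$ (from $\frac12$), which are saddles;
\item $q_1=\frac\tau2+z_1$, $q_2=\frac\tau2-z_1$ and their translates $q_1+\tau\equiv-q_2$, $q_2+\tau\equiv-q_1$, which are minima.
\end{itemize}
Theorem~\ref{thm:B}(1) says that every configuration of ten critical points has this shape.
\end{example}

\section{The symmetric case: proof of Theorem \ref{thm:B}}\label{sec:B}

Now $u=G_p$, $n=2$. The function $u$ is even, so $h(-z)=-h(z)$. Let $e\in\mathbb C$ be a half-period, $2e\in\Lambda$. It is not in $P$ because $p\neq-p$, and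
\begin{equation}\label{eq:sym}
h(2e-z)=2e-h(z),\qquad g'(2e-z)=g'(z).
\end{equation}
The first equation gives $h(e)=e$, so the four half-periods are critical points of $G_p$. The others come in pairs $\pm q$ with $q\ne-q$, of equal type and multiplicity. The second equation shows that the order of vanishing of $g'$ at a half-period is even (possibly $0$).

At a degenerate half-period the function $\tilde u$ of Section~\ref{sec:local} is even in $w$, so $\tilde u_y$ is odd and the curve $\{\tilde u_y=0\}$ is symmetric. Hence $\varphi$ is odd, $f$ is even, $f'$ is odd, and $\mu=m$ is \emph{odd}.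

In the extremal case $\sum L=4$ every critical point of $h$ is used up, and none is to spare for a half-period with a single trap: by symmetry such a trap would need two of them, or a double one.

\begin{lemma}\label{lem:star}
If $\sum_{z_0}L(z_0)=4$, then no half-period $e$ has $L(e)=1$.
\end{lemma}

\begin{proof}
Suppose $L(e)=1$ for a half-period $e\in\mathbb C$, and choose representatives as in Proposition~\ref{prop:count}, with $e$ among them. There are four traps. Each basin contains a critical point of $h$, and those in different basins are incongruent modulo $\Lambda$. Since $g'$ has only $4$ zeros modulo $\Lambda$, counted with multiplicity, all its zeros are simple, and all critical points of $h$ in one basin are congruent.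

Let $U$ be the single trap at $e$, and $\Omega=\mathcal B(U)$. We claim that $\Omega$ is invariant under the reflection $z\mapsto2e-z$. This reflection commutes with $h$ by \eqref{eq:sym}, so it suffices to check that $U$ is invariant. If $e$ is a non-degenerate minimum, $U$ is a disc centered at $e$. If $e$ is degenerate, then $\varphi$ and hence $\psi(\zeta)=\zeta+i\varphi(\zeta)$ are odd, so the reflection is $\zeta\mapsto-\zeta$ in the coordinate $\zeta$. As $m-1$ is even, it preserves $T$ and permutes the petals. Since $L(e)=1$, the trap $U$ is the union of all petals, so it is invariant.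

Let $c\in\Omega$ be a critical point of $h$. By \eqref{eq:sym}, $2e-c\in\Omega$ is one too, so $2e-c\equiv c$, that is, $-c\equiv c$ modulo $\Lambda$. Thus $c$ is a half-period and $h(c)=c$. But the orbit of $c$ converges to $e$, so $c=e$. Then $g'$ vanishes at the half-period $e$, to even order $\ge2$, which contradicts the simplicity of its zeros.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
(1) By Theorem~\ref{thm:A} all ten critical points are non-degenerate, four are minima and six are saddles, so $\sum L=4$. By Lemma~\ref{lem:star} no half-period is a minimum. So the minima form two pairs $\pm q_1,\pm q_2$, and the four half-periods are saddles. The two remaining saddles form a pair $\pm q_3$.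

(2) By \eqref{eq:ph}, $\sum\mu=2+2\sum L$ is even, and $8\le\sum\mu\le10$. Suppose some critical point is degenerate. Then $\sum\mu=10$, $\sum L=4$ and $\sum(\mu-1)=2$. Half-periods have odd $\mu$, so each contributes an even number to the last sum, and the other points come in pairs with equal $\mu$. Hence the degenerate critical points are either exactly one half-period $e$, with $\mu(e)=3$, or exactly one pair $\pm q$ with $q\ne-q$ and $\mu(\pm q)=2$.

In the first case $\operatorname{ind}(e)=\pm1$ by Lemma~\ref{lem:index}. If $\operatorname{ind}(e)=-1$, then $L(e)=1$ by Lemma~\ref{lem:L}, contrary to Lemma~\ref{lem:star}. So $\operatorname{ind}(e)=+1$, which means $m=3$ and $c>0$ in \eqref{eq:f}. Since $\tilde u_{yy}>0$ near $0$ and $\tilde u_y=0$ on the curve $y=\varphi(x)$, we have $\tilde u(x,y)\ge f(x)$ with equality only on the curve, and $f(x)-f(0)=\frac c4x^4(1+O(x))$. So $e$ is a strict local minimum, degenerate with $\mu(e)=3$.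
\end{proof}

\begin{thebibliography}{9}
\bibitem{CFL} Zhijie Chen, Erjuan Fu, Chang-Shou Lin, \emph{Green functions, Hitchin's formula and curvature equations on tori}, arXiv:2508.17604 (2025).
\end{thebibliography}

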